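# Free automorphism groups on $\omega_1$ points: trees, norms, and an independence result

## A chain of equations that a norm forbids

Let $G$ be a group, let $g_0,g_1,\dots\in G$, and let $r_0,r_1,\dots$ be positive integers. Consider the infinite system, with unknowns $y_0,y_1,\dots\in G$,
$$y_k=g_k\,y_{k+1}^{\,r_k}\qquad(k<\omega).\tag{1}$$
Unwinding it formally, $y_0=g_0\bigl(g_1(g_2(\cdots)^{r_2})^{r_1}\bigr)^{r_0}$: an infinite nested product. If $G$ consists of permutations and the $g_k$ tend to the identity quickly, one can hope to make sense of this product as a limit. If $G$ is free and the $r_k$ grow quickly, the system has no solution unless almost all $g_k$ are trivial. Everything below is a contest between these two facts.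

**Definition.** A *Dudley norm* on a group $G$ is a map $\|\cdot\|:G\to\omega$ with $\|1\|=0$, $\|g^{-1}\|=\|g\|$, $\|gh\|\le\|g\|+\|h\|$, and
$$\|g^n\|\ge\max(n,\|g\|)\quad\text{for all } g\ne1,\ n\ge1.$$

On $\mathbb Z$ the absolute value is a Dudley norm, and on a free abelian group the $\ell^1$-norm is one. On a free group, word length $\ell$ is one: write $g\neq 1$ as a reduced word $ucu^{-1}$ with $c\ne1$ cyclically reduced; then $uc^nu^{-1}$ is reduced, so $\ell(g^n)=2\ell(u)+n\,\ell(c)$, which is at least $n$ and at least $\ell(g)$. A group with an element $g\ne1$ of finite order $n$ has no Dudley norm, since $\|g^n\|=0<n$. The group $\mathbb Q$ has none either: $1=n\cdot\frac1n$ would give $\|1_{\mathbb Q}\|\ge n$ for every $n$, where $1_{\mathbb Q}$ is the rational number one.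

**Lemma 1.** Let $\|\cdot\|$ be a Dudley norm on $G$, let $g_k\in G$, and put $r_k=k+1+\sum_{i\le k}\|g_i\|$. If $(y_k)$ in $G$ solves (1), then $g_k=1$ for all $k>\|y_0\|$.

*Proof.* By (1), $y_{k+1}^{r_k}=g_k^{-1}y_k$. Whether or not $y_{k+1}=1$, we have
$$\|y_{k+1}\|\le\|y_{k+1}^{r_k}\|\le\|y_k\|+\|g_k\|,$$
so by induction $\|y_k\|\le\|y_0\|+\sum_{i<k}\|g_i\|$. If $y_{k+1}\ne1$, then
$$r_k\le\|y_{k+1}^{r_k}\|\le\|y_k\|+\|g_k\|\le\|y_0\|+\sum_{i\le k}\|g_i\|,$$
that is, $k+1\le\|y_0\|$. Hence $y_{k+1}=1$ for all $k\ge\|y_0\|$. So if $k>\|y_0\|$, then $y_k=y_{k+1}=1$ and $g_k=y_ky_{k+1}^{-r_k}=1$. $\square$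

Here is the lemma by hand in $\mathbb Z$ with all $g_k=1_{\mathbb Z}$, the integer one. Then $r_k=2k+2$ and the system reads $y_k=1+(2k+2)y_{k+1}$. So $|y_{k+1}|\le(|y_k|+1)/(2k+2)$, and this is at most $|y_k|/(k+1)$ when $y_k\ne0$. The integers $|y_k|$ therefore reach $0$ at some point, and then $0=1+(2k+2)y_{k+1}$, which is impossible by parity.

What the system is for: we shall show that in a certain model of set theory, any structure on $\omega_1$ with too many automorphisms has an automorphism group in which a system (1) with all $g_k\ne1$ can be solved. By Lemma 1 that automorphism group is then not free.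

## Structures of size $\omega_1$ with free automorphism groups

A *structure* is a first-order structure, in a language of any size. If its universe is $X$, then $\operatorname{Aut}\mathcal N$ is a subgroup of $\operatorname{Sym}(X)$, and it is closed under pointwise limits in the following sense:

$$\begin{gathered}\text{if } h\in\operatorname{Sym}(X)\text{ and on every finite subset of }X\\ h\text{ agrees with some automorphism, then } h\in\operatorname{Aut}\mathcal N.\end{gathered}\tag{2}$$

Indeed, whether $h$ respects a relation at a tuple $a$, or a function at $a$ with value $b$, depends only on $h$ on the finitely many entries of $a$ (and $b$), and there $h$ agrees with an automorphism.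

**Definition.** A sequence $(g_n)$ in $\operatorname{Sym}(X)$ *converges to $1$* if for every $a\in X$ we have $g_n(a)=a$ for all but finitely many $n$.

For example, let $g_n\in\operatorname{Sym}(\omega_1)$ swap $2n$ and $2n+1$ and fix everything else. Each point is moved by at most one $g_n$, so $(g_n)$ converges to $1$.

The question comes from Winfried Just, Saharon Shelah and Simon Thomas, "The automorphism tower problem revisited" (arXiv:math/0003120, 2000). It is consistent with ZFC that some structure $\mathcal N$ of cardinality $\omega_1$ has $\operatorname{Aut}\mathcal N$ free on $2^{\omega_1}$ generators, which is as many as a subgroup of $\operatorname{Sym}(\omega_1)$ can have. Does ZFC prove that there is one?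

**Answer.** No: if ZFC is consistent, then ZFC does not prove that such a structure exists. No large cardinals are used. Since existence is consistent as well, the statement is independent of ZFC.

**Theorem A.** Assume CH, let $\mu=2^{\omega_1}$ and let $\theta=\theta^{\omega_1}>\mu$. There is a ccc forcing $P$ of size $\theta$ such that in $V[G]$ we have $2^\omega=2^{\omega_1}=\theta$, and:

1. if $\mathcal N$ has cardinality $\omega_1$ and $\operatorname{Aut}\mathcal N$ has a Dudley norm (e.g. is free or free abelian), then $|\operatorname{Aut}\mathcal N|\le\mu<2^{\omega_1}$; moreover, if $\mathcal N$ has universe $\omega_1$, then $|\{f\restriction\beta:f\in\operatorname{Aut}\mathcal N\}|\le\omega_1$ for all $\beta<\omega_1$;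
2. some structure of cardinality $\omega_1$ has automorphism group free on $\mu$ generators.

So in $V[G]$ no structure of cardinality $\omega_1$ has automorphism group free on $2^{\omega_1}$ generators. If $\mu=\omega_2$, the ranks of free automorphism groups of structures of cardinality $\omega_1$ in $V[G]$ are exactly the cardinals $\le\omega_2$, while $2^{\omega_1}=\theta$.

**Theorem B (ZFC).** Let $T$ be a tree whose height $\delta$ has uncountable cofinality, with $|T|\le\kappa$, and let $[T]$ be its set of cofinal branches. Some structure of cardinality $\kappa$ has automorphism group free on $|[T]|$ generators. Hence if $\operatorname{cf}\kappa>\omega$ and $2^{<\kappa}=\kappa$, some structure of cardinality $\kappa$ has automorphism group free on $2^\kappa$ generators. In particular, CH implies a positive answer to the question.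

**Corollary C.** In the model of Theorem A, for each cardinal $\nu>\omega_1$: there is a structure of cardinality $\omega_1$ whose automorphism group is free of rank $\nu$ if and only if there is a tree of height $\omega_1$ and size $\omega_1$ with exactly $\nu$ cofinal branches.

The Answer follows from the theorems. If ZFC is consistent, so is ZFC + GCH. Under GCH take $\mu=2^{\omega_1}=\omega_2$ and $\theta=\omega_3$; then $\omega_3^{\omega_1}=\omega_3$, and Theorem A gives a model with $2^\omega=2^{\omega_1}=\omega_3$ in which no such structure exists. In a model of CH, Theorem B gives one.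

## Solving the system along a convergent sequence

We first see how far one gets in solving (1) by taking limits, on a universe $X$ of any size. Fix a structure $\mathcal N$ with universe $X$, put $G=\operatorname{Aut}\mathcal N$, let $(g_n)$ be a sequence in $G$ converging to $1$, and let $r$ be any function assigning a positive integer to each nonempty finite sequence of natural numbers. We shall choose a subsequence $n_0<n_1<\cdots$ and solve (1) for the $g_{n_k}$, with exponents $r_k=r(n_0,\dots,n_k)$. The exponents may depend on the choices made so far, because in Lemma 1 they do.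

**Finite approximations.** For $\vec n=(n_0,\dots,n_m)$ write $r_i=r(n_0,\dots,n_i)$, and define words in an indeterminate $x$ by
$$V_{m+1}^{\vec n}(x)=x,\qquad V_k^{\vec n}(x)=g_{n_k}\,V_{k+1}^{\vec n}(x)^{r_k}\quad(k\le m),$$
and put $y_k^{\vec n}=V_k^{\vec n}(1)$. For $m=1$ this gives $V_0(x)=g_{n_0}(g_{n_1}x^{r_1})^{r_0}$, so $y_1=g_{n_1}$ and $y_0=g_{n_0}g_{n_1}^{r_0}$. Appending $n_2$ changes $y_0$ to $g_{n_0}(g_{n_1}g_{n_2}^{r_1})^{r_0}$, which is $V_0(g_{n_2})$ for the old $V_0$. In general, downward induction on $k$ starting from $V^{\vec n\frown n}_{m+1}(x)=g_nx^{r_{m+1}}$ gives $V_k^{\vec n\frown n}(x)=V_k^{\vec n}(g_nx^{r_{m+1}})$ for $k\le m+1$, where $r_{m+1}=r(\vec n\frown n)$. With $x=1$,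
$$y_k^{\vec n\frown n}=V_k^{\vec n}(g_n)\qquad(k\le m).\tag{3}$$

**When does appending $n$ change nothing at $a$?** For $a\in X$ let $E_a(\vec n)$ be the finite set of all points met (starting point, intermediate points and end point) when, for each $k\le m$, one evaluates $V_k^{\vec n}(1)(a)$ and $V_k^{\vec n}(1)^{-1}(a)$ letter by letter, the letters being $g_{n_i}^{\pm1}$ and $x^{\pm1}$ with $x=1$. Suppose $g\in G$ fixes every point of $E_a(\vec n)$. Evaluate the same words at $x=g$ instead. By induction along the word we pass through the same points, since each letter $x^{\pm1}$ is applied to a point of $E_a(\vec n)$, and $g^{\pm1}$ fixes it. So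
$$V_k^{\vec n}(g)^{\pm1}(a)=V_k^{\vec n}(1)^{\pm1}(a)\qquad(k\le m).\tag{4}$$
Let $\varphi_a(\vec n)$ be the least $N$ such that $g_n$ fixes $E_a(\vec n)$ pointwise for all $n\ge N$. It exists because $E_a(\vec n)$ is finite and $(g_n)$ converges to $1$.

**Lemma 2.** Suppose $n_0<n_1<\cdots$ is such that for every $a\in X$ we have $n_{m+1}\ge\varphi_a(n_0,\dots,n_m)$ for all but finitely many $m$. Then there are $y_k\in G$ with $y_k=g_{n_k}y_{k+1}^{r_k}$ for all $k<\omega$, where $r_k=r(n_0,\dots,n_k)$.

*Proof.* Write $y_k^m=y_k^{(n_0,\dots,n_m)}$ for $k\le m$. Given $a$, there is $m_a$ such that for $m\ge m_a$ the permutation $g_{n_{m+1}}$ fixes $E_a(n_0,\dots,n_m)$ pointwise. By (3) and (4), for all $m\ge m_a$ and $k\le m$,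
$$y_k^{m+1}(a)=y_k^m(a),\qquad (y_k^{m+1})^{-1}(a)=(y_k^m)^{-1}(a).$$
So $y_k=\lim_my_k^m$ and $z_k=\lim_m(y_k^m)^{-1}$ exist pointwise. If $y_k(a)=b$, then for large $m$ we have $y_k^m(a)=b$, so $(y_k^m)^{-1}(b)=a$ and $z_k(b)=a$; the converse is symmetric. Thus $y_k\in\operatorname{Sym}(X)$ with inverse $z_k$. On every finite set $y_k$ agrees with some $y_k^m\in G$, so $y_k\in G$ by (2).

For $m\ge k+1$ we have $y_k^m=g_{n_k}(y_{k+1}^m)^{r_k}$. Evaluate at $a$: for large $m$, $y_{k+1}^m$ agrees with $y_{k+1}$ at the finitely many points $a,y_{k+1}(a),\dots,y_{k+1}^{r_k-1}(a)$, so $(y_{k+1}^m)^{r_k}(a)=y_{k+1}^{r_k}(a)$. Hence $y_k=g_{n_k}y_{k+1}^{r_k}$. $\square$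

**Countable universe, by hand.** Let $X=\omega$ and let $\operatorname{Aut}\mathcal N$ be uncountable. The orbit of the tuple $(0,\dots,n-1)$ is countable, so its stabilizer has countable index, hence is uncountable, and we may choose $g_n\ne1$ in it. Then $(g_n)$ converges to $1$. Put $n_0=0$ and
$$n_{m+1}=\max\bigl(n_m+1,\ \max_{a\le m}\varphi_a(n_0,\dots,n_m)\bigr).$$
Each $a$ is taken care of from $m=a$ on, so Lemma 2 applies. If there were a Dudley norm on $\operatorname{Aut}\mathcal N$, we could use $r(n_0,\dots,n_k)=k+1+\sum_{i\le k}\|g_{n_i}\|$, and Lemma 1 (for the sequence $(g_{n_k})_k$) would give $g_{n_k}=1$ for large $k$, a contradiction. So an uncountable automorphism group of a countable structure is never free.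

On $\omega_1$ this argument breaks at two places. First, if $|\operatorname{Aut}\mathcal N|>\omega_1$ then, as before, each finite set has a nontrivial pointwise stabilizer (its index is at most $\omega_1$). But a sequence of $g_n$ chosen to fix larger and larger finite sets controls only countably many points, and a sequence converging to $1$ must be controlled at all $\omega_1$ points. Second, even when a convergent sequence is given, the choice of $n_{m+1}$ has to cope with uncountably many functions $\varphi_a$. The second difficulty will be removed by a weak form of Martin's axiom. The first one cannot be removed by counting, as the next section shows.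

## Branches of a tree as free generators

Start with small ranks. If $F$ is a group with $|F|\le\kappa$, $\kappa$ infinite, take the structure with universe $F\sqcup\kappa$, predicates for the two parts, the well-order of $\kappa$, and all right multiplications $x\mapsto xg$ on $F$ (identity elsewhere). An automorphism $\sigma$ is trivial on $\kappa$, since a well-order is rigid, and $\sigma(x)=\sigma(1\cdot x)=\sigma(1)x$ on $F$. Conversely, left multiplications commute with right ones. So the automorphism group is $F$ itself. In particular every free group of rank $\le\omega_1$ is the automorphism group of a structure of cardinality $\omega_1$. To go beyond $\kappa$ generators, we glue many such pieces together along a tree.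

*Proof of Theorem B.* Let $T_\alpha$ ($\alpha<\delta$) be the levels of $T$, let $F_\alpha=F(T_\alpha)$ be the free group on $T_\alpha$, and for $\alpha\le\beta<\delta$ let $\pi_{\alpha\beta}:F_\beta\to F_\alpha$ be the homomorphism sending each node of $T_\beta$ to its predecessor in $T_\alpha$. The inverse limit $\varprojlim F_\alpha$ consists of the families $(w_\alpha)_{\alpha<\delta}$ with $\pi_{\alpha\beta}(w_\beta)=w_\alpha$. Sending a branch to the family of its nodes induces a homomorphism $F([T])\to\varprojlim F_\alpha$.

**Step 1: $F([T])\to\varprojlim F_\alpha$ is an isomorphism.** This identifies the group that we shall realize; it is where the cofinality of $\delta$ is used.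

*Onto.* Let $(w_\alpha)\in\varprojlim F_\alpha$. Reduced length does not increase under $\pi_{\alpha\beta}$, so $\alpha\mapsto\ell(w_\alpha)$ is a nondecreasing function from $\delta$ to $\omega$. Since $\operatorname{cf}\delta>\omega$, it is constant, say equal to $n$, for $\alpha\ge\alpha_0$: otherwise the points where it reaches each new value would form a countable cofinal set or it would be eventually constant anyway. For $\alpha_0\le\alpha\le\beta$ take the reduced word $w_\beta$ and replace each letter by its predecessor at level $\alpha$. The result has $n$ letters and represents $w_\alpha$, which has length $n$. So it admits no cancellation; being reduced, it is literally the reduced word $w_\alpha$. Hence the exponent $\varepsilon_i$ of the $i$-th letter is the same for all $\alpha\ge\alpha_0$, and the nodes underlying the $i$-th letters are predecessors of each other; together with their predecessors below level $\alpha_0$ they form a cofinal branch $b_i$. The element $b_1^{\varepsilon_1}\cdots b_n^{\varepsilon_n}$ of $F([T])$ has image $w_\alpha$ at each $\alpha\ge\alpha_0$, and hence, applying the maps $\pi$, at each $\alpha$.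

*Injective.* Given a nonempty reduced word in branches, choose $\alpha$ at which the finitely many distinct branches occurring in it pass through distinct nodes. Its image in $F_\alpha$ is a reduced word of the same length, so it is not $1$.

**Step 2: the structure.** We now build a structure whose automorphisms are the elements of $\varprojlim F_\alpha$. Since all levels are nonempty, $|\delta|\le|T|\le\kappa$. The universe is $\bigsqcup_{\alpha<\delta}F_\alpha\sqcup\kappa$, of size $\kappa$. The language has predicates for the parts, the well-order of $\kappa$, the right multiplications $x\mapsto xg$ on $F_\alpha$ for each $g\in F_\alpha$ (identity elsewhere), and the maps $\pi_{\alpha\beta}$ on $F_\beta$ (identity elsewhere).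

An automorphism $\sigma$ is trivial on $\kappa$ and, as above, satisfies $\sigma(x)=\sigma(1_\alpha)x$ on $F_\alpha$, where $1_\alpha$ is the identity of $F_\alpha$. Put $s_\alpha=\sigma(1_\alpha)$. Applying $\sigma\pi_{\alpha\beta}=\pi_{\alpha\beta}\sigma$ to $1_\beta$ gives $s_\alpha=\pi_{\alpha\beta}(s_\beta)$. Conversely, let $(s_\alpha)\in\varprojlim F_\alpha$ and let $\sigma$ be left multiplication by $s_\alpha$ on each $F_\alpha$ and the identity on $\kappa$. It commutes with right multiplications, and $\pi_{\alpha\beta}(s_\beta x)=s_\alpha\pi_{\alpha\beta}(x)$, so it is an automorphism. Composition corresponds to multiplication in each coordinate. Thus $\sigma\mapsto(\sigma(1_\alpha))_\alpha$ is an isomorphism of the automorphism group onto $\varprojlim F_\alpha\cong F([T])$.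

**Step 3: the full binary tree.** This gives the case of $2^\kappa$ generators. If $\operatorname{cf}\kappa>\omega$ and $2^{<\kappa}=\kappa$, let $T$ be the tree of all functions from ordinals $<\kappa$ to $2$. It has height $\kappa$, size $\kappa$, and $2^\kappa$ cofinal branches. Under CH we have $2^{<\omega_1}=2^\omega=\omega_1$, so $\kappa=\omega_1$ qualifies. $\square$

Step 1's claim about eventual constancy can be put in one line: for each $j<\omega$ for which some $\alpha$ has $\ell(w_\alpha)\ge j$, pick the least such $\alpha$; the supremum of these at most countably many ordinals is below $\delta$, and from there on $\ell(w_\alpha)$ does not change.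

In these groups there are no convergent sequences to feed into Lemma 2. Suppose $s^n=(s^n_\alpha)_\alpha$ ($n<\omega$) are nontrivial elements. For each $n$ pick $\alpha_n$ with $s^n_{\alpha_n}\ne1$, and let $\alpha<\delta$ be above all $\alpha_n$. Then $\pi_{\alpha_n\alpha}(s^n_\alpha)=s^n_{\alpha_n}\ne1$, so $s^n_\alpha\ne1$, and every one of the automorphisms moves the point $1_\alpha$. So the first difficulty is real: a negative answer needs a model without CH, in which $2^{\omega_1}$ is large but trees of size $\omega_1$ are not the source of that many automorphisms.

## Uncountably many demands under Martin's axiom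

We now remove the second difficulty.

**Definition.** A preorder $R$ is *$\sigma$-centered* if $R=\bigcup_{k<\omega}C_k$, where every finite nonempty subset of each $C_k$ has a lower bound in $R$. A *filter* on $R$ is a nonempty upward closed subset in which any two elements have a lower bound. $MA_{\omega_1}(\sigma\text{-centered})$ says: for every nonempty $\sigma$-centered $R$ and dense sets $D_i\subseteq R$ ($i<\omega_1$) there is a filter on $R$ meeting all $D_i$.

Example: Cohen forcing $2^{<\omega}$, ordered by reverse extension, is $\sigma$-centered with the pieces $C_s=\{s\}$. A $\sigma$-centered preorder is ccc, since an antichain has at most one element in each $C_k$.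

**Lemma 3.** Assume $MA_{\omega_1}(\sigma\text{-centered})$. If $C$ is countably infinite and $\varphi_a:C\to\omega$ for $a<\omega_1$, there is $\varphi:C\to\omega$ such that for every $a$ we have $\varphi_a\le\varphi$ at all but finitely many arguments.

*Proof.* Identify $C$ with $\omega$. Conditions are $(s,\Phi)$ with $s\in\omega^{<\omega}$ and $\Phi$ a finite subset of $\{\varphi_a:a<\omega_1\}$. Let $(s',\Phi')\le(s,\Phi)$ iff $s'\supseteq s$, $\Phi'\supseteq\Phi$, and $s'(j)\ge\psi(j)$ for all $\psi\in\Phi$ and $j\in\operatorname{dom}s'\setminus\operatorname{dom}s$. Finitely many conditions with the same $s$ have a lower bound: keep $s$ and unite the sets $\Phi$. As there are countably many $s$, this is $\sigma$-centered. The sets $\{(s,\Phi):|s|\ge n\}$ are dense (extend $s$ by large values), and so are the sets $\{(s,\Phi):\varphi_a\in\Phi\}$. Let $H$ be a filter meeting them, and let $\varphi=\bigcup\{s:(s,\Phi)\in H\}$, a function from $\omega$ to $\omega$. If $(s,\Phi)\in H$ with $\varphi_a\in\Phi$, then every $j\notin\operatorname{dom}s$ lies in the domain of $s'$ for some $(s',\Phi')\le(s,\Phi)$ in $H$, so $\varphi(j)=s'(j)\ge\varphi_a(j)$. $\square$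

**Lemma 4.** Assume $MA_{\omega_1}(\sigma\text{-centered})$. Let $G=\operatorname{Aut}\mathcal N$, where $\mathcal N$ has universe $\omega_1$. If there are $g_n\in G\setminus\{1\}$ $(n<\omega)$ converging to $1$, then $G$ has no Dudley norm.

*Proof.* Suppose $\|\cdot\|$ is a Dudley norm on $G$. Put $r(n_0,\dots,n_k)=k+1+\sum_{i\le k}\|g_{n_i}\|$, and let $\varphi_a$ ($a<\omega_1$) be the functions defined before Lemma 2, on the countable set $C$ of nonempty finite sequences of natural numbers. Take $\varphi$ from Lemma 3 and put
$$n_0=0,\qquad n_{m+1}=\max\bigl(n_m+1,\ \varphi(n_0,\dots,n_m)\bigr).$$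
The sequences $(n_0,\dots,n_m)$ are distinct for distinct $m$, so for each $a$ we have $\varphi_a(n_0,\dots,n_m)\le\varphi(n_0,\dots,n_m)\le n_{m+1}$ for all but finitely many $m$. Lemma 2 gives $y_k\in G$ with $y_k=g_{n_k}y_{k+1}^{r_k}$ and $r_k=k+1+\sum_{i\le k}\|g_{n_i}\|$. By Lemma 1, applied to the sequence $(g_{n_k})_k$, we get $g_{n_k}=1$ for large $k$, a contradiction. $\square$

## Splitting a new automorphism into a convergent sequence

It remains to get convergent sequences. By the tree example they cannot come from the size of the group alone. They will come from an automorphism that is *generic* over a smaller model: a name for such an automorphism can be realized in many ways.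

**Orbit relations.** Let $\mathcal N$ have universe $\omega_1$. For $a,b\in\omega_1^n$ let $(a,b)\in E_n$ iff $b=g(a)$ for some $g\in\operatorname{Aut}\mathcal N$, and let $E=(E_n)_{n<\omega}$. Then
$$\operatorname{Aut}\mathcal N=\{h\in\operatorname{Sym}(\omega_1):(a,h(a))\in E_n\text{ for all }n\text{ and all }a\in\omega_1^n\}.\tag{5}$$
The inclusion $\subseteq$ is clear, and an $h$ in the right-hand set agrees on each finite set with an automorphism, so (2) applies. Through a fixed bijection of the set of all pairs $(a,b)$ with $\omega_1$, the sequence $E$ is a subset of $\omega_1$, however large the language is.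

Suppose that $f\in\operatorname{Aut}\mathcal N$ is named by $\dot f$ over a model $V'$ with $E\in V'$, $f\notin V'$. A sufficiently generic filter gives a permutation, which by (5) is an automorphism as long as its finite parts are decided by conditions that force $(a,\dot f(a))\in E_n$. One would like to take one such realization $f_*$, and then further realizations $f_0,f_1,\dots$, with $f_i$ distinct from $f_*$ but agreeing with $f_*$ on larger and larger sets. If the $f_i$ are chosen one after the other, at each stage we can ask for agreement with $f_*$ at finitely many prescribed points. After $\omega$ stages only countably many points have been treated, but the promise "$f_i(a)=f_*(a)$ for almost all $i$" must be made for every $a<\omega_1$. The remedy is to build all the realizations together and to let the promise be part of the order: a coordinate $q_i$ that is born late is born below the current approximation $p$ to $f_*$, and so inherits all that $p$ has decided.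

**Lemma 5.** Let $V'\subseteq W$ be models of ZFC with the same $\omega_1$, and let $W$ satisfy $MA_{\omega_1}(\sigma\text{-centered})$. Let $\mathcal N\in W$ have universe $\omega_1$, with $E\in V'$. Suppose that some $f\in\operatorname{Aut}\mathcal N$ with $f\notin V'$ lies in $V'[H_0]$, where $H_0\in W$ is $R$-generic over $V'$ for a preorder $R\in V'$ that is $\sigma$-centered in $V'$. Then in $W$ there are $g_i\in\operatorname{Aut}\mathcal N\setminus\{1\}$ $(i<\omega)$ converging to $1$.

*Proof.* Take an $R$-name $\dot f\in V'$ for $f$ and $p_0\in H_0$ forcing over $V'$: $\dot f\in\operatorname{Sym}(\omega_1)$, $(a,\dot f(a))\in E_n$ for all $n$ and $a\in\omega_1^n$, and $\dot f\notin V'$. Let $R_0=\{p\in R:p\le p_0\}$. It is $\sigma$-centered in $V'$: intersect the pieces of $R$ with $R_0$, and note that lower bounds of conditions below $p_0$ are below $p_0$. Say $R_0=\bigcup_kC_k$. Below, $\Vdash$ refers to $R$ over $V'$.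

**Step 1: the poset $Q$.** It approximates $f_*$ by $p$ and $f_i$ by $q_i$. Conditions of $Q$ are sequences $(p;q_0,\dots,q_{n-1})$ with $n<\omega$ and $p,q_i\in R_0$, such that for each $i<n$ there are $b\in\omega_1$ and $c\ne c'$ with
$$p\Vdash\dot f(b)=c\quad\text{and}\quad q_i\Vdash\dot f(b)=c'.$$
Let $(p';q_0',\dots,q'_{m-1})\le(p;q_0,\dots,q_{n-1})$ iff $m\ge n$, $p'\le p$, $q_i'\le q_i$ for $i<n$, and $q_i'\le p$ for $n\le i<m$. This is reflexive. For transitivity, let a third condition $(p'';q_0'',\dots,q''_{l-1})$ extend the one of length $m$. For $n\le i<m$ we have $q_i''\le q_i'\le p$, and for $m\le i<l$ we have $q_i''\le p'\le p$; the other clauses are clear. Note that $Q\in V'$, that $(p_0;\ )\in Q$, and that strengthening coordinates of a condition, without changing its length, gives a condition (the witnessed disagreements persist) and an extension of it.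

**Step 2: $Q$ is $\sigma$-centered in $W$.** This is needed to apply the axiom. Group the conditions by their length $n$ and by indices $k,k_0,\dots,k_{n-1}$ with $p\in C_k$ and $q_i\in C_{k_i}$. There are countably many groups. Given finitely many conditions of one group, take a lower bound in $R_0$ in each coordinate. The result has length $n$; it is a condition, because the disagreements witnessed by any one of the given conditions persist; and it extends each of the given conditions. The groups and the lower bounds are still there in $W$.

**Step 3: dense sets.** These make the realizations total and infinitely many. First, the length can be increased. Let $(p;\vec q)\in Q$. There is $b\in\omega_1$ such that $p$ does not decide $\dot f(b)$: otherwise the function sending $b$ to the decided value is in $V'$, and $p$ forces $\dot f$ to equal it, although $p\le p_0$. Take $r_1,r_2\le p$ that decide $\dot f(b)$ differently. Then $(r_1;\vec q,r_2)$ is a condition below $(p;\vec q)$. Since we may increase the length and then strengthen any coordinate, the following sets are dense for $a<\omega_1$, $i<\omega$: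

- $D_a$: the conditions such that $p$ decides $\dot f(a)$ and $\dot f^{-1}(a)$;
- $D_{a,i}$: the conditions of length $>i$ such that $q_i$ decides $\dot f(a)$ and $\dot f^{-1}(a)$.

**Step 4: the automorphisms.** We read off $f_*$ and the $f_i$. By $MA_{\omega_1}(\sigma\text{-centered})$ there is in $W$ a filter $H\subseteq Q$ meeting all $D_a$ and $D_{a,i}$. Let $F$ be the set of all $p$ with $(p;\vec q)\in H$ for some $\vec q$, and $F_i$ the set of all $q_i$ with $(p;\vec q)\in H$ of length $>i$. Since $H$ is a filter and extension in $Q$ strengthens existing coordinates, any two elements of $F$ have a lower bound in $F$, and likewise for $F_i$. Let $f_*(a)$ be the value of $\dot f(a)$ decided by members of $F$; it exists because $H$ meets $D_a$, and it is unique because members of $F$ are compatible. Define $f_i(a)$ from $F_i$ in the same way.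

The map $f_*$ is a permutation whose inverse is given by the decided values of $\dot f^{-1}$: if some member of $F$ forces $\dot f(a)=b$ and another decides $\dot f^{-1}(b)$, a common lower bound shows that the decided value is $a$; and if some member decides $\dot f^{-1}(b)=a$, it forces $\dot f(a)=b$. Given a finite tuple $a\in\omega_1^n$, a single $p\in F$ decides $\dot f(a)=f_*(a)$, and $p\le p_0$ forces $(a,\dot f(a))\in E_n$; hence $(a,f_*(a))\in E_n$. By (5), $f_*\in\operatorname{Aut}\mathcal N$. The same argument with $F_i$ gives $f_i\in\operatorname{Aut}\mathcal N$.

**Step 5: $f_i\ne f_*$ and convergence.** Take a condition of length $>i$ in $H$. Its coordinates $p\in F$ and $q_i\in F_i$ decide $\dot f(b)$ differently for some $b$, so $f_i(b)\ne f_*(b)$. For convergence, let $a<\omega_1$ and let $(p;\vec q)\in H\cap D_a$ have length $n$. For $i\ge n$, take a common extension in $H$ of $(p;\vec q)$ and a condition of length $>i$ in $H$, say $(p';\vec q\,')$. Since $n\le i$, we have $q_i'\le p$, so $q_i'\in F_i$ forces $\dot f(a)=f_*(a)$, and therefore $f_i(a)=f_*(a)$.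

Put $g_i=f_*^{-1}f_i\in\operatorname{Aut}\mathcal N$. Then $g_i\ne1$, and $g_i(a)=a$ for all $i\ge n$ as above. $\square$

By Lemmas 4 and 5, under their hypotheses on $V'\subseteq W$: *if every $f\in\operatorname{Aut}\mathcal N$ lies in an extension $V'[H_0]\subseteq W$ of the kind described, and $\operatorname{Aut}\mathcal N$ has a Dudley norm, then $\operatorname{Aut}\mathcal N\subseteq V'$.* So for Theorem A we want a model $W=V[G]$ with three properties:

1. $MA_{\omega_1}(\sigma\text{-centered})$ holds, and $2^\omega=2^{\omega_1}=\theta$;
2. every subset of $\omega_1$ lies in a submodel $V'$ with the same $\omega_1$ that satisfies CH and $2^{\omega_1}\le\mu$;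
3. over each such $V'$, every function $f:\omega_1\to\omega_1$ of $V[G]$ lies in an extension by a forcing that is $\sigma$-centered in $V'$.

The usual way to (1) is a finite support iteration of $\sigma$-centered posets. For (3) we need to see inside the iteration that small pieces of it are $\sigma$-centered over other small pieces, so we set it up concretely.

## An iteration with centered coordinates

We use the following textbook facts. Let $P'\subseteq P$ be preorders, with the order of $P'$ inherited. $P'$ is a *complete suborder* of $P$ if elements of $P'$ that are compatible in $P$ are compatible in $P'$, and every maximal antichain of $P'$ is maximal in $P$; then $G\cap P'$ is $P'$-generic over $V$ whenever $G$ is $P$-generic over $V$. In a ccc extension, every subset of $\omega_1$ has a *nice name*, given by countable antichains $W_a$ ($a<\omega_1$), where $W_a$ collects conditions forcing $a$ into the set; so a nice name involves at most $\omega_1$ conditions. Functions $\omega_1\to\omega_1$, binary relations on $\omega_1$, and $\omega_1$-sequences of subsets of $\omega_1$ are coded by subsets of $\omega_1$ through bijections in $V$.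

**Definition.** A *coded poset* is a pair $(\trianglelefteq,h)$, where $\trianglelefteq$ is a preorder on $\omega_1$ and $h:\omega_1\to\omega$ is such that every finite nonempty subset of each $h^{-1}(n)$ has a $\trianglelefteq$-lower bound in $\omega_1$.

Being a coded poset is absolute between models with the same $\omega_1$. The *trivial* coded poset has $x\trianglelefteq y$ for all $x,y$, and $h=0$. The *Cohen* coded poset: fix $e:\omega_1\to2^{<\omega}$ onto, let $x\trianglelefteq y$ iff $e(x)\supseteq e(y)$, and let $h(x)$ be the index of $e(x)$ in an enumeration of $2^{<\omega}$. Elements with the same $h$-value have the same $e$-value, so any one of them is a lower bound.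

Now work in $V$, with CH and $\mu=2^{\omega_1}<\theta=\theta^{\omega_1}$. By König's theorem $\theta^{\operatorname{cf}\theta}>\theta$, so $\operatorname{cf}\theta>\omega_1$.

**Definition of $P_\xi$ ($\xi\le\theta$).** The underlying set of $P_\xi$ is the set of finite partial functions from $\xi$ to $\omega_1$. By recursion we choose $P_\xi$-names $\dot\trianglelefteq_\xi,\dot h_\xi$ ($\xi<\theta$), forced by $\emptyset$ to form a coded poset, and set
$$p\le q\iff\operatorname{dom}q\subseteq\operatorname{dom}p\ \text{ and }\ \forall\xi\in\operatorname{dom}q:\ p\restriction\xi\Vdash_{P_\xi}p(\xi)\,\dot\trianglelefteq_\xi\,q(\xi).$$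
Put $P=P_\theta$. The order on $P_\xi$ uses only the names with index $<\xi$. That each $P_\xi$ is ccc, so that $\omega_1$ has the same meaning throughout, is proved below from these names only; so the recursion makes sense.

If $p\le q$, then $p\restriction\xi\le q\restriction\xi$, by definition. Hence $\le$ is transitive: if $p\le q\le r$ and $\xi\in\operatorname{dom}r$, then $p\restriction\xi\le q\restriction\xi$ forces both $p(\xi)\,\dot\trianglelefteq_\xi\,q(\xi)$ and $q(\xi)\,\dot\trianglelefteq_\xi\,r(\xi)$. Reflexivity is clear, as is $p\le p\restriction A$ for every set $A$. For $\xi<\eta$, $P_\xi$ is a suborder of $P_\eta$. If $p\in P_\eta$, $r\in P_\xi$ and $r\le p\restriction\xi$, then $r\cup p\restriction[\xi,\eta)\le r,p$, because at coordinates $\ge\xi$ the values agree with those of $p$ and the preorders are forced to be reflexive. Hence $P_\xi$ is a complete suborder of $P_\eta$: if $r\in P_\eta$ is below $p,q\in P_\xi$, so is $r\restriction\xi\in P_\xi$; and if $W$ is a maximal antichain of $P_\xi$ and $p\in P_\eta$, some $r\in P_\xi$ is below $p\restriction\xi$ and below a member of $W$, and then $r\cup p\restriction[\xi,\eta)$ is below $p$ and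 below that member.

**Definition.** A condition $p$ is *good* if for every $\xi\in\operatorname{dom}p$, $p\restriction\xi$ decides $\dot h_\xi(p(\xi))$, say as $m_p(\xi)$.

Example: let coordinate $0$ be the Cohen coded poset, with generic real $c$, and at coordinate $1$ let $x\trianglelefteq_1y$ hold always and $h_1(x)=c(0)$ for all $x$. The condition $\{(1,7)\}$ is not good. If $e(x)\ne\emptyset$, then $\{(0,x),(1,7)\}$ is good, with $m(1)$ equal to the first entry of $e(x)$.

**Step 1: good conditions are dense in each $P_\eta$.** They carry the finite information that we amalgamate along. We use induction on $\eta$. The condition $\emptyset$ is good. Let $p\ne\emptyset$ and $\xi=\max\operatorname{dom}p$. Extend $p\restriction\xi$ in $P_\xi$ to decide $\dot h_\xi(p(\xi))$, then, by the induction hypothesis, to a good condition of $P_\xi$, and append $(\xi,p(\xi))$. The result is good and below $p$.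

**Lemma 6 (amalgamation).** Let $\eta\le\theta$, $A\subseteq\theta$, $s\in P_\eta$ with $\operatorname{dom}s\subseteq A$, and let $q_1,\dots,q_j\in P_\eta$ be good, with $s\le q_i\restriction A$ for all $i$ and with the $m_{q_i}$ pairwise agreeing on common arguments outside $A$. Then there is $r\in P_\eta$ with $r\le s$ and $r\le q_i$ for all $i$.

*Proof.* Let $\xi_1<\dots<\xi_l$ enumerate $\operatorname{dom}s\cup\bigcup_i\operatorname{dom}q_i$, and put $\xi_{l+1}=\eta$. We construct $r_t\in P_{\xi_t}$ below $s\restriction\xi_t$ and below all $q_i\restriction\xi_t$, starting with $r_1=\emptyset$, and take $r=r_{l+1}$.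

Suppose $\xi_t\in\operatorname{dom}s$. Let $r_{t+1}=r_t\cup\{(\xi_t,s(\xi_t))\}$. This is below $s\restriction\xi_{t+1}$. If $\xi_t\in\operatorname{dom}q_i$, then $\xi_t\in A$, so from $s\le q_i\restriction A$ we get $s\restriction\xi_t\Vdash s(\xi_t)\,\dot\trianglelefteq_{\xi_t}\,q_i(\xi_t)$, and $r_t\le s\restriction\xi_t$ forces it too.

Suppose $\xi_t\notin\operatorname{dom}s$. Then $\xi_t\notin A$: some $q_i$ has $\xi_t$ in its domain, and if $\xi_t\in A$, then $s\le q_i\restriction A$ would put $\xi_t$ into $\operatorname{dom}s$. Let $I=\{i:\xi_t\in\operatorname{dom}q_i\}\ne\emptyset$. For $i\in I$, $r_t\le q_i\restriction\xi_t$ forces $\dot h_{\xi_t}(q_i(\xi_t))=m_{q_i}(\xi_t)$, and these values are equal for all $i\in I$. So $r_t$ forces that the points $q_i(\xi_t)$, $i\in I$, have a common lower bound, and there are $r'\le r_t$ in $P_{\xi_t}$ and $x<\omega_1$ with $r'\Vdash x\,\dot\trianglelefteq_{\xi_t}\,q_i(\xi_t)$ for all $i\in I$. Let $r_{t+1}=r'\cup\{(\xi_t,x)\}$. $\square$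

**Step 2: every $P_\eta$ is ccc.** So cardinals are preserved and nice names are small. Given $\omega_1$ conditions in $P_\eta$, extend them to good ones. By the $\Delta$-system lemma, uncountably many of them have domains forming a $\Delta$-system (or all equal), and, as the root is finite and the values $m_p(\xi)$ are natural numbers, uncountably many of these have the same $m$-values on the root. Any two of these are compatible, by Lemma 6 with $A=\emptyset$ and $s=\emptyset$.

**Step 3: bookkeeping.** We arrange that every coded poset of an intermediate model is used later. Since $|P_\xi|\le\theta$, there are at most $(\theta^\omega)^{\omega_1}=\theta$ nice $P_\xi$-names forced by $\emptyset$ to be coded posets; list them, with repetitions, as $\{\tau_{\xi,i}:i<\theta\}$. Fix $b:\theta\to\theta\times\theta$ all of whose fibers have size $\theta$. If $b(\zeta)=(\xi,i)$ with $\xi\le\zeta$, use $\tau_{\xi,i}$ as the name at stage $\zeta$; otherwise use the trivial coded poset. As $P_\xi$ is a complete suborder of $P_\zeta$ and both are ccc, absoluteness shows that $P_\zeta$ also forces $\tau_{\xi,i}$ to be a coded poset. A fiber of $b$ has size $\theta>|\xi|$,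 so each $\tau_{\xi,i}$ is used at $\theta$ many stages $\zeta\ge\xi$. Let $G$ be $P$-generic and $G_\zeta=G\cap P_\zeta$. Every coded poset in $V[G_\xi]$ is the value of some $\tau_{\xi,i}$: given any name $\tau$ for it, take a nice name for the object that is $\tau$ if $\tau$ is a coded poset and the trivial coded poset otherwise.

**Step 4: the generic objects.** We find a generic set for each coordinate. Let $K_\zeta=\{p(\zeta):p\in G,\ \zeta\in\operatorname{dom}p\}$. A condition $p$ with $\zeta\notin\operatorname{dom}p$ is extended by $p\cup\{(\zeta,0)\}$, so $K_\zeta\ne\emptyset$. Any two elements $p(\zeta),q(\zeta)$ of $K_\zeta$ have a $\trianglelefteq_\zeta$-lower bound in $K_\zeta$: take $r\in G$ below $p,q$; then $r\restriction\zeta\in G_\zeta$ forces $r(\zeta)$ below both. And $K_\zeta$ meets every dense $D\subseteq(\omega_1,\trianglelefteq_\zeta)$ with $D\in V[G_\zeta]$. Indeed, let $\dot D$ be a name for $D$ and let $p$ be a condition with $p\restriction\zeta$ forcing $\dot D$ to be dense and, without loss of generality, $\zeta\in\operatorname{dom}p$. Find $r\le p\restriction\zeta$ in $P_\zeta$ and $x$ with $r\Vdash x\in\dot D\wedge x\,\dot\trianglelefteq_\zeta\,p(\zeta)$.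 Then $r\cup\{(\zeta,x)\}\cup p\restriction(\zeta,\theta)\le p$. So such conditions are dense below any condition forcing density, and one of them is in $G$.

**Step 5: $2^\omega=2^{\omega_1}=\theta$ in $V[G]$.** This is the cardinal arithmetic of Theorem A. $P$ has size $\theta$ and preserves cardinals. Counting nice names, $2^{\omega_1}\le\bigl((\theta^\omega)^{\omega_1}\bigr)^V=\theta$. The Cohen coded poset is used at $\theta$ many stages $\zeta$, and at each of them $\bigcup\{e(x):x\in K_\zeta\}$ is a Cohen real over $V[G_\zeta]$ lying in $V[G_{\zeta+1}]$. These reals are distinct, so $2^\omega\ge\theta$.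

**Step 6: $MA_{\omega_1}(\sigma\text{-centered})$ holds in $V[G]$.** This is the axiom needed for Lemmas 4 and 5. In $V[G]$ let $Q=\bigcup_kC_k$ be a nonempty $\sigma$-centered preorder and let $D_i$ ($i<\omega_1$) be dense. Choose a lower bound for every finite subset of $Q$ that has one, and for each $q$ and $i$ an extension of $q$ in $D_i$. Closing off under these $\omega_1$ many finitary functions, we get a nonempty $Q'\subseteq Q$ of size $\le\omega_1$ such that every finite subset of $Q'$ with a lower bound in $Q$ has one in $Q'$, and every $q\in Q'$ has an extension in $D_i\cap Q'$. So $Q'=\bigcup_k(C_k\cap Q')$ is $\sigma$-centered, the sets $D_i\cap Q'$ are dense in $Q'$, and a filter on $Q'$ meeting them generates a filter on $Q$ meeting the $D_i$.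

Let $e':\omega_1\to Q'$ be onto; put $x\trianglelefteq y$ iff $e'(x)\le e'(y)$, and $h(x)=\min\{k:e'(x)\in C_k\}$. This is a coded poset, the sets $D_i^*=\{x:e'(x)\in D_i\}$ are dense in it, and the image under $e'$ of a set as in Step 4 generates a filter on $Q'$. The coded poset and $(D_i^*)_i$ are coded by a subset of $\omega_1$, a nice name for which involves at most $\omega_1$ conditions, each with finite domain. As $\operatorname{cf}\theta>\omega_1$, all these conditions lie in some $P_\xi$ with $\xi<\theta$. So the coded poset and all $D_i^*$ are in $V[G_\xi]$. By Step 3 the coded poset is used at some stage $\zeta\ge\xi$, and by Step 4 $K_\zeta$ meets all $D_i^*$ and generates the required filter.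

## Closed sets of coordinates and centered quotients

We now produce the models $V'$. They come from restricting the iteration to sets $A$ of coordinates that contain all the information that their members depend on.

**Definition.** For $\xi<\theta$ and $x,y<\omega_1$ choose countable maximal antichains of $P_\xi$ whose members decide "$x\,\dot\trianglelefteq_\xi\,y$" and $\dot h_\xi(x)$, respectively. Let $s(\xi)\subseteq\xi$ be the union of the domains of all conditions in all these antichains; so $|s(\xi)|\le\omega_1$. A set $A\subseteq\theta$ is *closed* if $\xi\in A$ implies $s(\xi)\subseteq A$. Let $P_A=\{p\in P:\operatorname{dom}p\subseteq A\}$.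

Every ordinal $\xi\le\theta$ is closed, and for $A=\xi$ this $P_A$ is $P_\xi$. In the example after the definition of good conditions, let $e(x_0)=\langle0\rangle$ and $e(x_1)=\langle1\rangle$. Then $\{\{(0,x_0)\},\{(0,x_1)\}\}$ is a maximal antichain deciding $\dot h_1(7)$; if it is the one chosen, $\{1\}$ is not closed. And the restriction of $p=\{(0,x_0),(1,7)\}$ to $\{1\}$ is no longer good. Every set of size $\le\omega_1$ is contained in a closed set of size $\le\omega_1$: close off $\omega$ times under $\xi\mapsto s(\xi)$.

**Lemma 7.** Let $A$ be closed.
(a) If $p\le q$, then $p\restriction A\le q\restriction A$.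
(b) If $\xi\in A$ and $p\in P_\xi$ decides "$x\,\dot\trianglelefteq_\xi\,y$" or $\dot h_\xi(x)$, then $p\restriction A$ decides it the same way.
(c) If $r\in P_A$ and $r\le p\restriction A$, then $r\cup p\restriction(\theta\setminus A)\le r,p$.

*Proof.* We begin with (c), which holds for any $A$. Let $u=r\cup p\restriction(\theta\setminus A)$. Clearly $u\le r$, and $\operatorname{dom}p\subseteq\operatorname{dom}u$. At $\xi\in\operatorname{dom}p\setminus A$ the values of $u$ and $p$ agree. At $\xi\in\operatorname{dom}p\cap A$ we have $r\restriction\xi\Vdash r(\xi)\,\dot\trianglelefteq_\xi\,p(\xi)$, and $u\restriction\xi\le r\restriction\xi$ because $u\le r$. So $u\le p$.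

We prove (a) for $p,q\in P_\eta$ and (b) at $\xi$ by simultaneous induction. For (a) in $P_\eta$, let $\xi\in A\cap\operatorname{dom}q$, so $\xi<\eta$. Then $p\restriction\xi\Vdash p(\xi)\,\dot\trianglelefteq_\xi\,q(\xi)$, and by (b) at $\xi$ so does $(p\restriction\xi)\restriction A=(p\restriction A)\restriction\xi$. Hence $p\restriction A\le q\restriction A$.

For (b) at $\xi\in A$, assume (a) for $P_\xi$. Suppose $p\in P_\xi$ forces the value $v$ but $p\restriction A$ does not. Take $p'\le p\restriction A$ in $P_\xi$ forcing some value $\ne v$. Let $w$ be a member of the corresponding chosen maximal antichain that is compatible with $p'$. Then $w$ decides the value, and a common extension with $p'$ shows that it decides a value $\ne v$. Also $w\in P_A$, since $\operatorname{dom}w\subseteq s(\xi)\subseteq A$. Let $p''\le p',w$ in $P_\xi$ and $r=p''\restriction A$. By (a), $r\le w\restriction A=w$ and $r\le p'\restriction A\le p\restriction A$. By (c), $r\cup p\restriction(\theta\setminus A)$ is a condition in $P_\xi$ below $r$ and $p$. It forces the value $v$, and, being below $w$, also a value $\ne v$, a contradiction. $\square$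

**Consequence.** For closed $A$, $P_A$ is a complete suborder of $P$. If $r\in P$ is below $p,q\in P_A$, then so is $r\restriction A\in P_A$, by (a). If $W$ is a maximal antichain of $P_A$ and $p\in P$, some $r\in P_A$ is below $p\restriction A$ and below a member of $W$, and by (c) $r$ and $p$ are compatible. So $G_A=G\cap P_A$ is $P_A$-generic over $V$, and $P_A$ is ccc. If all conditions in a nice name lie in $P_A$, its value is in $V[G_A]$.

For closed $A\subseteq B$ let
$$R_{A,B}=\{p\in P_B:p\restriction A\in G_A\}\in V[G_A],$$
ordered as in $P$. For $A=\emptyset$ this is $P_B$, and $V[G_\emptyset]=V$.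

**Lemma 8.** Let $A\subseteq B$ be closed and $R=R_{A,B}$. Then $G_B$ is $R$-generic over $V[G_A]$. If $|B|\le\omega_1$, then $R$ is $\sigma$-centered in $V[G_A]$.

*Proof.* **Step 1: genericity.** It makes $V[G_B]=V[G_A][G_B]$ an $R$-generic extension of $V[G_A]$. If $p\in G_B$, then $p\le p\restriction A$, so $p\restriction A\in G_A$; thus $G_B\subseteq R$, and it is a filter on $R$. As $G_B$ is upward closed in $R$, it suffices to meet open dense sets. Let $\dot D$ be a $P_A$-name and let $p_0\in G_A$ force that $\dot D$ is an open dense subset of $\dot R$. Let $p\le p_0$ in $P_B$. By Lemma 7(a), $p\restriction A\le p_0$, and $p\restriction A$ forces $p\in\dot R$. So there are $s\le p\restriction A$ in $P_A$ and $q\le p$ in $P_B$ with $s\Vdash q\in\dot D$. Since $s$ forces $q\in\dot R$, that is, $q\restriction A\in\dot G_A$, there is $s'\le s,\,q\restriction A$ in $P_A$. Let $u=s'\cup q\restriction(\theta\setminus A)$. By Lemma 7(c), $u\le q\le p$; also $u\in P_B$ and $u\restriction A=s'$. So $s'\Vdash u\in\dot R$, and $s'\Vdash u\in\dot D$ by openness. Hence the set $\{u\in P_B:u\restriction A\Vdash u\in\dot D\}$, which is in $V$, is dense below $p_0$ in $P_B$.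 As $p_0\in G_B$, there is such a $u$ in $G_B$, and as $u\restriction A\in G_A$, we get $u\in D$.

**Step 2: good conditions are dense in $P_B$.** We need this in order to work inside $P_B$. Let $p\in P_B$, and let $q\le p$ be good in $P$. By Lemma 7(a), $q\restriction B\le p$, and by Lemma 7(b), applied to the closed set $B$, $q\restriction B$ is good.

**Step 3: the pieces.** We use countably many guesses for the functions $m_q$. In $V$, using $|B|\le\omega_1\le2^\omega$, fix distinct $z_b\in2^\omega$ ($b\in B$). The functions $b\mapsto t(z_b\restriction l)$, for $l<\omega$ and $t:2^l\to\omega$, are countably many; list them as $e_k:B\to\omega$ ($k<\omega$). Every finite partial function $B\to\omega$ is contained in some $e_k$: take $l$ so large that the $z_b\restriction l$ are distinct for $b$ in its domain. Let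
$$Z_k=\{q\in P_B:q\text{ good},\ m_q\subseteq e_k\},\qquad C_k=\{p\in R:\exists q\in Z_k\cap R,\ q\le p\}.$$

**Step 4: $\bigcup_kC_k=R$.** Let $p\in R$. If $s\le p\restriction A$ in $P_A$, then $s\cup p\restriction(\theta\setminus A)\in P_B$ has a good extension $q\in P_B$ by Step 2. By Lemma 7(c), $q\le p$ and $q\le s$, and so $q\restriction A\le s$ by Lemma 7(a). Hence $\{q\restriction A:q\in P_B\text{ good},\ q\le p\}$ is dense below $p\restriction A$ in $P_A$. As $p\restriction A\in G_A$, there is a good $q\le p$ in $P_B$ with $q\restriction A\in G_A$, that is, $q\in R$; and $m_q\subseteq e_k$ for some $k$.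

**Step 5: $C_k$ is centered.** Let $p_1,\dots,p_j\in C_k$ with witnesses $q_i\in Z_k\cap R$, $q_i\le p_i$. Let $s_0\in G_A$ be below all $q_i\restriction A$. For every $s\le s_0$ in $P_A$ we have $s\le q_i\restriction A$, and the $m_{q_i}\subseteq e_k$ agree on common arguments; so Lemma 6, with $\eta=\theta$, gives $r\le s,q_1,\dots,q_j$. By Lemma 7(a) we may replace $r$ by $r\restriction B$, and $r\restriction A\le s$. So $\{r\restriction A:r\in P_B,\ r\le q_1,\dots,q_j\}$ is dense below $s_0$ in $P_A$. By genericity there is such an $r$ with $r\restriction A\in G_A$, that is, $r\in R$, and $r$ is a lower bound of $p_1,\dots,p_j$. $\square$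

For part 2 of Theorem A we also need that such extensions add no branches to old trees.

**Lemma 9.** Let $R\in V'$ be $\sigma$-centered in $V'$ and let $f:\omega_1\to\omega_1$ be in an $R$-generic extension $V'[H]$. If $f\restriction\beta\in V'$ for all $\beta<\omega_1$, then $f\in V'$.

*Proof.* Let $R=\bigcup_kC_k$ in $V'$, and let $\dot f$ be a name for $f$, forced to be a function on $\omega_1$. In $V'$ let
$$t^k=\bigcup\{t:\exists\beta<\omega_1\ \exists q\in C_k\ \ q\Vdash\dot f\restriction\beta=\check t\,\}.$$
This is a function, since members of $C_k$ are pairwise compatible. In $V'[H]$, for each $\beta$ some $q_\beta\in H$ forces $\dot f\restriction\beta=\check t$ for $t=f\restriction\beta\in V'$. As $R$ is ccc, $\omega_1$ is preserved, so for some $k$ we have $q_\beta\in C_k$ for uncountably many $\beta$. For these $\beta$, $f\restriction\beta\subseteq t^k$. So $f\subseteq t^k$, and as $t^k$ is a function with domain contained in $\omega_1$, $f=t^k\in V'$. $\square$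

## Few automorphisms when there is a norm: proof of Theorem A

The forcing $P$ is ccc of size $\theta$, and $2^\omega=2^{\omega_1}=\theta$ in $V[G]$, by Steps 2 and 5 of the iteration.

**Part 1: groups with a Dudley norm are small.** Work in $V[G]$. Let $\mathcal N$ have cardinality $\omega_1$, without loss of generality universe $\omega_1$, and let $\operatorname{Aut}\mathcal N$ have a Dudley norm. The sequence $E$ of orbit relations is coded by a subset of $\omega_1$, a nice name for which involves at most $\omega_1$ conditions. So there is a closed $A$ with $|A|\le\omega_1$ and $E\in V':=V[G_A]$.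

We claim that $\operatorname{Aut}\mathcal N\subseteq V'$. Let $f\in\operatorname{Aut}\mathcal N$. A nice name for $f$ involves at most $\omega_1$ conditions, so $f\in V[G_B]$ for some closed $B\supseteq A$ with $|B|\le\omega_1$. By Lemma 8, $V[G_B]$ is an extension of $V'$ by the generic filter $G_B$ for $R_{A,B}$, which is $\sigma$-centered in $V'$. The models $V'\subseteq V[G]$ have the same $\omega_1$, and $V[G]$ satisfies $MA_{\omega_1}(\sigma\text{-centered})$ by Step 6 of the iteration. If $f\notin V'$, then Lemma 5 gives a sequence of nontrivial elements of $\operatorname{Aut}\mathcal N$ converging to $1$, and Lemma 4 contradicts the existence of the norm.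

It remains to count inside $V'$. We have $|P_A|\le\omega_1$ and $P_A$ is ccc. Counting nice names and computing in $V$, where CH holds,
$$V'\models2^\omega\le(\omega_1^\omega)^\omega=\omega_1,\qquad V'\models2^{\omega_1}\le(\omega_1^\omega)^{\omega_1}=\mu.$$
So $|\operatorname{Aut}\mathcal N|\le\mu<\theta=2^{\omega_1}$. For $\beta<\omega_1$ the restrictions $f\restriction\beta$, $f\in\operatorname{Aut}\mathcal N$, lie in $(\omega_1^\beta)^{V'}$, which has size $\le\omega_1$ because $V'\models\omega_1^\omega=\omega_1$.

**Part 2: rank $\mu$ occurs.** Let $T=(2^{<\omega_1})^V$, a tree of height $\omega_1$ and, by CH in $V$, size $\omega_1$. In $V[G]$ a cofinal branch of $T$ is given by a function $f:\omega_1\to2$ all of whose proper initial segments lie in $V$. It lies in some $V[G_B]$ with $B$ closed and $|B|\le\omega_1$. By Lemma 8 with $A=\emptyset$, $P_B$ is $\sigma$-centered in $V$, so $f\in V$ by Lemma 9. Thus $T$ has exactly $(2^{\omega_1})^V=\mu$ cofinal branches in $V[G]$, and Theorem B, applied in $V[G]$ with $\kappa=\omega_1$, gives a structure of cardinality $\omega_1$ whose automorphism group is free on $\mu$ generators.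

**The possible ranks.** If $\operatorname{Aut}\mathcal N$ is free of rank $\nu>\mu$, with $\mathcal N$ of cardinality $\omega_1$, then $|\operatorname{Aut}\mathcal N|=\nu>\mu$, contradicting Part 1. In particular, as $\theta=2^{\omega_1}>\mu$, no structure of cardinality $\omega_1$ in $V[G]$ has automorphism group free on $2^{\omega_1}$ generators. Rank $\mu$ occurs by Part 2, and every rank $\nu\le\omega_1$ occurs by the structure $F_\nu\sqcup\omega_1$, where $F_\nu$ is the free group of rank $\nu$, described before the proof of Theorem B. So if $\mu=\omega_2$, the ranks are exactly the cardinals $\le\omega_2$. $\square$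

## Large ranks are numbers of branches: proof of Corollary C

Work in the model $V[G]$ and let $\nu>\omega_1$. If there is a tree of height $\omega_1$ and size $\omega_1$ with exactly $\nu$ cofinal branches, Theorem B with $\kappa=\omega_1$ gives the structure.

Conversely, let $\mathcal N$ have cardinality $\omega_1$, without loss of generality universe $\omega_1$, and let $\operatorname{Aut}\mathcal N$ be free of rank $\nu$. We recover the automorphisms as branches of the tree of their approximations. Let
$$T'=\{(f\restriction\beta,\ f^{-1}\restriction\beta):f\in\operatorname{Aut}\mathcal N,\ \beta<\omega_1\},$$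
ordered by coordinatewise extension. The predecessors of $(f\restriction\beta,f^{-1}\restriction\beta)$ are the pairs $(f\restriction\gamma,f^{-1}\restriction\gamma)$ with $\gamma<\beta$, so $T'$ is a tree whose $\beta$-th level consists of the pairs with domain $\beta$. By Theorem A(1) each level embeds in a product of two sets of size $\le\omega_1$. So $T'$ has height $\omega_1$ and size $\omega_1$.

Each automorphism $f$ determines the cofinal branch of all $(f\restriction\beta,f^{-1}\restriction\beta)$, and different automorphisms determine different branches. Now let $(h,h')$ be the union of any cofinal branch. If $h(a)=b$, take $\beta<\omega_1$ with $\beta>a,b$. The pair $(h\restriction\beta,h'\restriction\beta)$ comes from some automorphism $f$, so $f(a)=b$ and $h'(b)=f^{-1}(b)=a$. Symmetrically, $h'(b)=a$ implies $h(a)=b$. So $h\in\operatorname{Sym}(\omega_1)$ and $h'=h^{-1}$; keeping the inverse in the second coordinate is what makes $h$ onto. On every finite set $h$ agrees with an automorphism, so $h\in\operatorname{Aut}\mathcal N$ by (2). Thus cofinal branches of $T'$ correspond exactly to elements of $\operatorname{Aut}\mathcal N$. A free group of infinite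 rank $\nu$ has $\nu$ elements, so $T'$ has exactly $\nu$ cofinal branches. $\square$
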